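\title{Majorant series of bounded analytic functions: the Cauchy--Schwarz bound is attained in the limit}

\begin{abstract}
Let $M_1(r)$ be the supremum of $\sum|a_k|r^k$ over all analytic functions $f=\sum a_kz^k$ with $|f|<1$ in the unit disc. The Cauchy--Schwarz inequality gives $M_1(r)\le(1-r^2)^{-1/2}$. We prove that the difference of the two sides tends to zero as $r\to1^-$, at the rate $O((1-r)^{1/1230})$, and that the same holds for the sums $\sum|a_k|^pr^k$ and the corresponding H\"older bound when $1-\frac1{615}<p<2$. The problem reduces to finding a function on the circle that is almost unimodular and whose Fourier coefficients have almost geometric moduli. We build it from a chirp, a rapidly oscillating correction given by a disc automorphism, and a long chain of reflected copies of that correction which cancels the first-order interference.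
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and let $\mathcal B$ be the class of analytic functions $f(z)=\sum_{k\ge0}a_kz^k$ on $\mathbb D$ with $|f(z)|<1$ for all $z\in\mathbb D$. For $p>0$ and $0\le r<1$ put
\[
M_p^f(r)=\sum_{k\ge0}|a_k|^pr^k,\qquad M_p(r)=\sup_{f\in\mathcal B}M_p^f(r).
\]
For $p=1$ this measures how large the series of a function bounded by $1$ can become once all cancellation between its terms is removed.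

An upper bound comes from $L^2$ information alone. Let $0<p<2$, $0<r<1$ and $\rho=r^{2/(2-p)}$; thus $\rho=r^2$ when $p=1$. Parseval's identity gives $\sum|a_k|^2\le1$, and H\"older's inequality with exponents $\frac2p$ and $\frac2{2-p}$ gives
\begin{equation}\label{eq:holder}
M_p^f(r)\le\Big(\sum|a_k|^2\Big)^{p/2}\Big(\sum\rho^k\Big)^{1-p/2}\le(1-\rho)^{-(1-p/2)} .
\end{equation}
We study the \emph{deficit}
\[
\Delta_p(r)=\Big(\frac1{1-r^{2/(2-p)}}\Big)^{1-p/2}-M_p(r)\ge0,\qquad \Delta_1(r)=\frac1{\sqrt{1-r^2}}-M_1(r).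
\]
Equality in \eqref{eq:holder} asks two things of $f$ at once: $\sum|a_k|^2=1$, that is, boundary values of modulus $1$ almost everywhere, and $|a_k|^2$ proportional to $\rho^k$, that is, $|a_k|=b_k$, where
\begin{equation}\label{eq:bk}
b_k=\sqrt{1-\rho}\,\rho^{k/2}\quad(k\ge0),\qquad b_k=0\quad(k<0),\qquad \sum_kb_k^2=1 .
\end{equation}

\begin{example}\label{ex:aut}
For $0\le m<1$ and $|\zeta|\le1$, multiplying $m+\zeta$ by the geometric series of $(1+m\zeta)^{-1}$ gives
\begin{equation}\label{eq:aut}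
\frac{m+\zeta}{1+m\zeta}=m+\sum_{l\ge1}(1-m^2)(-m)^{l-1}\zeta^l .
\end{equation}
This function of $\zeta$ lies in $\mathcal B$ and has modulus $1$ on $|\zeta|=1$, where $|1+m\zeta|=|\bar\zeta+m|=|\zeta+m|$. For $m=1/\sqrt2$ its $k$th coefficient has modulus $2^{-(k+1)/2}$, which is $b_k$ for $\rho=\frac12$. So $\Delta_p(r)=0$ when $\rho=\frac12$, that is, at $r=2^{p/2-1}$. On the other hand the sum of the moduli of all coefficients in \eqref{eq:aut} is $1+2m<3$, so these functions say nothing about $M_1(r)$ as $r\to1$.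
\end{example}

The following facts are known.
\begin{itemize}
\item[(i)] $\Delta_p(r)>0$ for $0<p<2$ and $2^{p/2-1}<r<1$.
\item[(ii)] (Bombieri--Bourgain) For every $\eta>0$ there is $C(\eta)>0$ with $\Delta_1(r)\le C(\eta)\big(\log\frac1{1-r}\big)^{3/2+\eta}$ for $r\ge1/\sqrt2$.
\item[(iii)] For $1<p<2$, $\Delta_p(r)\to0$ as $r\to1^-$.
\end{itemize}
The question, posed by Kayumov and Ponnusamy \cite{KP}, is whether (iii) persists at $p=1$: does $M_1(r)-(1-r^2)^{-1/2}$ tend to $0$ as $r\to1^-$? It does.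

\begin{theorem}\label{thm:one}
There is an absolute constant $C$ such that
\[
0<\frac1{\sqrt{1-r^2}}-M_1(r)\le C(1-r)^{1/1230}\qquad(1/\sqrt2<r<1).
\]
In particular $M_1(r)-\frac1{\sqrt{1-r^2}}\to0$ as $r\to1^-$.
\end{theorem}

\begin{theorem}\label{thm:p}
For $0<p<2$ there is a constant $C_p$ such that for $2^{p/2-1}<r<1$
\[
0<\Big(\frac1{1-r^{2/(2-p)}}\Big)^{1-p/2}-M_p(r)\le C_p(1-r)^{\frac{p-1}2+\frac1{1230}} .
\]
Hence the difference tends to $0$ as $r\to1^-$ for every $p\in(1-\frac1{615},2)$.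
\end{theorem}

The strict inequalities on the left are fact (i). This is the only use of (i) and of the lower restriction on $r$, and by Example~\ref{ex:aut} strictness fails at $r=2^{p/2-1}$. The exponents are not optimized.

The deficit is governed by one quantity, which measures how nearly the two conditions for equality in \eqref{eq:holder} can be met together. Write $e(x)=e^{2\pi ix}$ and $\mathbb T=\mathbb R/\mathbb Z$. For $G\in L^2(\mathbb T)$ with Fourier coefficients $G_k=\int_{\mathbb T}G(t)e(-kt)\,dt$ and for $0<\rho<1$ let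
\[
E(G)=\int_{\mathbb T}(|G|-1)^2\,dt+\sum_{k\in\mathbb Z}(|G_k|-b_k)^2,\qquad D(\rho)=\inf_{G\in L^2(\mathbb T)}E(G).
\]
Here $G$ is required to be neither analytic nor bounded by $1$; both defects are merely charged to $E(G)$.

\begin{theorem}\label{thm:equiv}
For $0<r<1$ and $\rho=r^2$,
\[
\tfrac12D(\rho)\le\sqrt{1-r^2}\,\Big(\frac1{\sqrt{1-r^2}}-M_1(r)\Big)\le21\,D(\rho).
\]
\end{theorem}

\begin{theorem}\label{thm:D}
There are absolute constants $C$ and $\varepsilon_0>0$ such that $D(\rho)\le C\varepsilon^{1+1/615}$ whenever $\varepsilon=\sqrt{1-\rho}\le\varepsilon_0$.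
\end{theorem}

By Theorem~\ref{thm:equiv} the question is exactly whether $D(\rho)=o(\varepsilon)$. This shows why $p=1$ is the borderline exponent. Fact (ii) and Theorem~\ref{thm:equiv} give $D(\rho)\le C'(\eta)\,\varepsilon\big(\log\frac2{1-\rho}\big)^{3/2+\eta}$ for $\rho\ge\frac12$, and Proposition~\ref{prop:red} below gives $\Delta_p(r)\le C_p\varepsilon^{p-2}D(\rho)$. For $p>1$ the spare factor $\varepsilon^{p-1}$ absorbs the logarithm and yields (iii). At $p=1$ nothing is spare, and even $D(\rho)\le C\varepsilon$ would give only a bounded deficit. Moreover, the natural construction appears to stall at exactly the order $\varepsilon$ (Section~\ref{sec:edge}), so the answer one would guess is no.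

Section~\ref{sec:red} proves Theorem~\ref{thm:equiv} and reduces the other theorems to a construction on the real line. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:idea} explains the construction in a model, and Sections~\ref{sec:chirp}--\ref{sec:end} carry it out. Throughout, $\hat g(x)=\int_{\mathbb R}g(y)e(-xy)\,dy$, $\|\cdot\|$ is the $L^2$ norm on $\mathbb T$ or $\mathbb R$, and $C$ denotes an absolute constant that may change from line to line.

\section{Reduction to a construction on the line}\label{sec:red}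

\subsection{From an almost extremal $G$ to a function in $\mathcal B$}

We use the following textbook facts. The Hardy space $H^2$ consists of the series $\sum_{k\ge0}F_kz^k$ with $\sum|F_k|^2<\infty$, identified with their boundary functions $\sum F_ke(kt)\in L^2(\mathbb T)$. Such an $F$ is the Poisson integral of its boundary function, so $|F|\le1$ a.e.\ on $\mathbb T$ implies $|F|\le1$ in $\mathbb D$. The product of $F\in H^2$ and a bounded analytic function is in $H^2$, and boundary values multiply. If $u\in L^2(\mathbb T)$, $u\ge0$ and $\log u\in L^1(\mathbb T)$, the \emph{outer function}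
\[
O(z)=\exp\int_{\mathbb T}\frac{e(t)+z}{e(t)-z}\log u(t)\,dt
\]
lies in $H^2$, has $|O|=u$ a.e.\ on $\mathbb T$ and $O(0)=\exp\int\log u>0$, and $\log|O|$ is the Poisson integral of $\log u$.

\begin{proposition}\label{prop:red}
For $0<p<2$ there is $C_p$ such that $\Delta_p(r)\le C_p(1-\rho)^{-(1-p/2)}D(\rho)$ for $0<r<1$, $\rho=r^{2/(2-p)}$. One can take $C_1=21$.
\end{proposition}

Given $G$ with $E(G)=\delta^2$, we must make it analytic and bounded by $1$ while losing only $O(\delta^2)$, not $O(\delta)$. We discard the negative frequencies and divide by an outer function that carries the modulus.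

\begin{proof}
Let $G\in L^2(\mathbb T)$, $E(G)=\delta^2$, $G_+=\sum_{k\ge0}G_ke(kt)\in H^2$. Since $b_k=0$ for $k<0$, we have $\|G-G_+\|\le\delta$, hence $\||G_+|-1\|\le2\delta$. Let $u=\max(|G_+|,\frac12)$; the cutoff keeps $\log u$ under control near the zeros of $G_+$, and $|u-1|\le||G_+|-1|$. Let $O$ be the outer function with modulus $u$. Then $|O|\ge\frac12$ in $\mathbb D$, so $F=G_+/O\in H^2$, and $|F|=|G_+|/u\le1$ a.e.\ on $\mathbb T$; thus $|F|\le1$ in $\mathbb D$.

\emph{$F$ is close to $G_+$.} Using $O(0)=\exp\int\log u\ge1+\int\log u$,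
\[
\|F-G_+\|^2=\|F(1-O)\|^2\le\|1-O\|^2=1+\int u^2-2\,O(0)\le\int(u^2-1-2\log u).
\]
The function $t^2-1-2\log t$ vanishes at $t=1$ and has derivative $2(t-1)(1+\frac1t)$, of modulus at most $6|t-1|$ for $t\ge\frac12$; so it is at most $3(t-1)^2$ there. Hence $\|F-G_+\|^2\le3\|u-1\|^2\le12\delta^2$, and by the triangle inequality in $\ell^2$,
\begin{equation}\label{eq:Fcoef}
\sum_{k\ge0}(|F_k|-b_k)^2\le(1+\sqrt{12})^2\delta^2\le25\delta^2 .
\end{equation}

\emph{$F$ loses little energy.} Closeness of $|F|$ to $1$ in $L^2$ would give only $1-\|F\|^2=O(\delta)$. But $|F|=1$ wherever $|G_+|\ge\frac12$, so by Chebyshev's inequality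
\begin{equation}\label{eq:Fen}
1-\|F\|^2\le\big|\{|G_+|<\tfrac12\}\big|\le4\,\||G_+|-1\|^2\le16\delta^2 .
\end{equation}

\emph{The deficit of $F$.} There is $c_p\ge0$ with
\[
1-s^p\le\tfrac p2(1-s^2)+c_p(1-s)^2\qquad(s\ge0).
\]
Indeed $1-s^p-\frac p2(1-s^2)$ and its derivative $p(s-s^{p-1})$ vanish at $s=1$, so its quotient by $(1-s)^2$ is continuous on $[0,\infty)$, and the quotient tends to $\frac p2$ at infinity because $p<2$. For $p=1$ equality holds with $c_1=\frac12$. By \eqref{eq:bk}, $r^k=(1-\rho)^{-(1-p/2)}b_k^{2-p}$ for $k\ge0$. With $s_k=|F_k|/b_k$ and $\sum b_k^2=1$,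
\[
1-(1-\rho)^{1-p/2}\sum_{k\ge0}|F_k|^pr^k=\sum_{k\ge0}b_k^2(1-s_k^p)\le\tfrac p2\big(1-\|F\|^2\big)+c_p\sum_{k\ge0}(b_k-|F_k|)^2,
\]
which is at most $(8p+25c_p)\delta^2$ by \eqref{eq:Fcoef} and \eqref{eq:Fen}. Since $cF\in\mathcal B$ for $0<c<1$, letting $c\to1$ gives $M_p(r)\ge\sum|F_k|^pr^k$. Take the infimum over $G$. For $p=1$ the constant is $8+12.5\le21$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The upper bound is Proposition~\ref{prop:red} with $p=1$. For the lower bound let $f=\sum a_kz^k\in\mathcal B$. From $r^k=b_k/\sqrt{1-r^2}$ and $2(b_k^2-b_k|a_k|)=(b_k-|a_k|)^2+b_k^2-|a_k|^2$,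
\[
1-\sqrt{1-r^2}\,M_1^f(r)=\sum_{k\ge0}(b_k^2-b_k|a_k|)=\frac12\Big(\sum_{k\ge0}(|a_k|-b_k)^2+1-\|f\|^2\Big).
\]
On $\mathbb T$ we have $|f|\le1$, so $1-|f|^2\ge(1-|f|)^2$, and the right side is at least $\frac12E(f)\ge\frac12D(\rho)$. Take the infimum over $f$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:one} and \ref{thm:p} from Theorem~\ref{thm:D}]
Let $\theta=\frac{p-1}2+\frac1{1230}$ and $\varepsilon=\sqrt{1-\rho}$. Since $\rho=r^{2/(2-p)}$ with exponent greater than $1$, Bernoulli's inequality gives $1-r\le1-\rho\le\frac2{2-p}(1-r)$, so $(1-\rho)^\theta\le C_p'(1-r)^\theta$ whatever the sign of $\theta$. If $\varepsilon\le\varepsilon_0$, Proposition~\ref{prop:red} and Theorem~\ref{thm:D} give $\Delta_p(r)\le CC_p(1-\rho)^{-1+\frac p2+\frac12+\frac1{1230}}=CC_p(1-\rho)^\theta$. If $\varepsilon>\varepsilon_0$, then $\Delta_p(r)\le\varepsilon_0^{-(2-p)}$, while $\frac{2-p}2\varepsilon_0^2\le1-r\le1$ bounds $(1-r)^\theta$ below by a positive constant depending only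 on $p$. Finally $\theta>0$ exactly when $p>1-\frac1{615}$, and Theorem~\ref{thm:one} is the case $p=1$.
\end{proof}

\subsection{Rescaling}

The sequence $b_k$ has height $\varepsilon$ and lives on about $\varepsilon^{-2}$ frequencies. Stretching the circle to length $1/\varepsilon$ and compressing frequencies by the factor $\varepsilon$ puts both sides on the same footing: height $1$, length $1/\varepsilon$. Assume $\varepsilon^2\le\frac12$ and let
\[
\nu=-\varepsilon^{-1}\log(1-\varepsilon^2),\qquad B(x)=e^{-\nu x/2}\ (x\ge0),\qquad B(x)=0\ (x<0).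
\]
Then $b_k=\varepsilon B(\varepsilon k)$ for all $k\in\mathbb Z$, and $\varepsilon\le\nu\le\varepsilon+\varepsilon^3$ by the inequality
\begin{equation}\label{eq:log}
s\le-\log(1-s)\le s+s^2\qquad(0\le s\le\tfrac12).
\end{equation}

\begin{lemma}\label{lem:line}
If $g\in L^2(\mathbb R)$ is supported in an interval $I$ of length $1/\varepsilon$, then
\[
D(\rho)\le2\varepsilon\Big[\int_I(|g|-1)^2\,dy+\int_{\mathbb R}(|\hat g|-B)^2\,dx+\varepsilon^3\Big].
\]
\end{lemma}

\begin{proof}
Wrapping $g$ around the circle samples $\hat g$ on a lattice; to see an integral instead of a sum we average over shifts of the lattice. For $s\in[0,1)$ define $G^{(s)}$ on $\mathbb T$ by $G^{(s)}(\varepsilon y)=g(y)e(-s\varepsilon y)$, $y\in I$. Its $k$th coefficient is $\varepsilon\int g(y)e(-\varepsilon(k+s)y)\,dy=\varepsilon\hat g(\varepsilon(k+s))$, so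
\[
E(G^{(s)})=\varepsilon\int_I(|g|-1)^2+\varepsilon^2\sum_k\big(|\hat g(\varepsilon(k+s))|-B(\varepsilon k)\big)^2 .
\]
Integrating over $s$ and substituting $x=\varepsilon(k+s)$ gives
\[
D(\rho)\le\varepsilon\int_I(|g|-1)^2+\varepsilon\int_{\mathbb R}\big(|\hat g(x)|-B(\varepsilon\lfloor x/\varepsilon\rfloor)\big)^2dx .
\]
Now $0\le B(\varepsilon\lfloor x/\varepsilon\rfloor)-B(x)\le(e^{\nu\varepsilon/2}-1)B(x)=((1-\varepsilon^2)^{-1/2}-1)B(x)\le\varepsilon^2B(x)$, and $\int B^2=1/\nu\le1/\varepsilon$. Use $(a+b)^2\le2a^2+2b^2$.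
\end{proof}

Theorem~\ref{thm:D} follows at once from Lemma~\ref{lem:line} and the next proposition, whose proof occupies the rest of the paper.

\begin{proposition}\label{prop:main}
Let $0<\varepsilon\le\varepsilon_0=10^{-205}$. There are an interval $I$ of length $1/\varepsilon$ and $g\in L^2(\mathbb R)$ supported in $I$ with
\[
\int_I(|g|-1)^2\,dy+\int_{\mathbb R}(|\hat g|-B)^2\,dx\le C\varepsilon^{1/615}.
\]
\end{proposition}

Both $\mathbf 1_I$ and $B$ have squared norm about $1/\varepsilon$, and the total error must tend to $0$ in absolute terms.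

\section{Oscillatory integrals and the group $S^\tau$}\label{sec:tools}

For a complex function $a$ on an interval, $\operatorname{Var}(a)$ is the supremum of $\sum|a(x_i)-a(x_{i-1})|$ over finite increasing sequences $(x_i)$. We use $\operatorname{Var}(ab)\le\sup|a|\operatorname{Var}(b)+\sup|b|\operatorname{Var}(a)$, and the averaging bound: on a symmetric interval $[-w_0,w_0]$, for $\pi\ge0$ integrable, the function $w\mapsto\int_0^1\pi(t)a(tw)\,dt$ has variation at most $\operatorname{Var}(a)\int_0^1\pi$, because each $w\mapsto a(tw)$ has variation at most $\operatorname{Var}(a)$.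

\begin{lemma}[van der Corput]\label{lem:vdc}
Let $\psi$ be real and differentiable on a bounded interval $I$, and $\lambda>0$.
\begin{itemize}
\item[(a)] If $\psi'$ is monotone and $|\psi'|\ge\lambda$, then $|\int_Ie(\psi)|\le1/\lambda$.
\item[(b)] If $\psi\in C^2$ and $\psi''\ge\lambda$ or $\psi''\le-\lambda$ throughout, then $|\int_Ie(\psi)|\le4\lambda^{-1/2}$.
\item[(c)] If $I$ is compact and $a$ is of bounded variation on $\mathbb R$ and vanishes outside $I$, then $|\int_Ia\,e(\psi)|\le\operatorname{Var}_{\mathbb R}(a)\sup_{I'}|\int_{I'}e(\psi)|$, the supremum being over subintervals $I'\subset I$.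
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) are \cite[Lemmas 4.2 and 4.4]{T}: the bounds $4/m$ and $8/\sqrt m$ given there for $\int e^{iF}$ become $4/(2\pi\lambda)$ and $8/\sqrt{2\pi\lambda}$ for $F=2\pi\psi$. Open and half-open intervals are exhausted by compact ones. For (c) let $\Psi(x)=\int_{I\cap(-\infty,x]}e(\psi)$; Stieltjes integration by parts over $\mathbb R$ gives $\int a\,d\Psi=-\int\Psi\,da$.
\end{proof}

We also use the Fresnel integral $\int_{\mathbb R}e(z^2/2)\,dz=e(\frac18)$, an improper integral whose tails over $z\ge z_0$ and over $z\le-z_0$ have modulus at most $1/z_0$ by Lemma~\ref{lem:vdc}(a).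

For $\tau\in\mathbb R$ let $S^\tau$ be the operator on $L^2(\mathbb R)$ with $\widehat{S^\tau u}(\xi)=e(-\tau\xi^2)\hat u(\xi)$. By Plancherel's theorem $S^\tau$ is unitary, and $S^\tau S^{\tau'}=S^{\tau+\tau'}$.

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(a)] $\overline{S^\tau u}=S^{-\tau}\bar u$ for $u\in L^2$.
\item[(b)] For $\tau>0$, $u\in L^1\cap L^2$ and almost every $y$,
\[
S^{-\tau}u(y)=(2\tau)^{-1/2}e(\tfrac18)\int e\Big(-\frac{(y-x)^2}{4\tau}\Big)u(x)\,dx .
\]
\item[(c)] For $u\in L^2$ the Fourier transform of $e(y^2/2)u(y)$ is $e(\frac18-\frac{x^2}2)\,S^{1/2}u(x)$.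
\end{itemize}
\end{lemma}

\begin{proof}
(a) The transform of $\bar v$ is $\overline{\hat v(-\xi)}$, and $\xi^2$ is even. (b) For $\operatorname{Re}a>0$ the multiplier $e^{-\pi a\xi^2}$ is convolution with $a^{-1/2}e^{-\pi y^2/a}$. Take $a=\delta-2i\tau$ and let $\delta\to0^+$. By dominated convergence the multiplier side converges in $L^2$ to $S^{-\tau}u$, and the convolutions converge pointwise to the stated integral, since $(-2i\tau)^{-1/2}=(2\tau)^{-1/2}e(\frac18)$. (c) For $u\in L^1\cap L^2$, (a) and (b) give $S^{1/2}u(x)=e(-\frac18)\int e(\frac{(x-y)^2}2)u(y)\,dy$, and $\frac{y^2}2-xy=\frac{(x-y)^2}2-\frac{x^2}2$. Both sides of (c) are isometric in $u$, so the identity extends to $L^2$.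
\end{proof}

\section{The idea}\label{sec:idea}

Sections~\ref{sec:edge}--\ref{sec:filler-idea} are partly heuristic and serve as motivation; only Lemma~\ref{lem:chain} is used later.

\subsection{Chirps and the cost of an edge}\label{sec:edge}

The natural candidate for $g$ is a chirp $h=e(\Phi)\mathbf 1_I$ with $\Phi'$ increasing from $0$ to $\infty$. It has $|h|=1$ on $I$. The phase $\Phi(y)-xy$ of $\hat h(x)$ is stationary at the point $y(x)$ where $\Phi'(y)=x$, and replacing the phase by its quadratic Taylor polynomial suggests $|\hat h(x)|^2\approx1/\Phi''(y(x))=y'(x)$. So any density $\mu$ on $[0,\infty)$ with $\int\mu=|I|$ should be realized as $|\hat h|^2$ by solving $y'=\mu$.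

With $\mu\approx B^2$ the trouble is at the edge $x=0$, where $B$ jumps from $0$ to $1$. Near the edge $B\approx1$, and the model is $h_0=e(y^2/2)\mathbf 1_{[0,\infty)}$, with
\[
\int_0^\infty e(y^2/2-xy)\,dy=e(-x^2/2)\int_{-x}^\infty e(z^2/2)\,dz .
\]
The modulus of the right side is continuous in $x$, equals $\frac12$ at $x=0$, and is within $1/|x|$ of $\mathbf 1_{[0,\infty)}(x)$. Its squared $L^2$ distance from $\mathbf 1_{[0,\infty)}$ is therefore a finite positive number that does not involve $\varepsilon$. In Lemma~\ref{lem:line} such an error corresponds to a bound of order $\varepsilon$ for $D(\rho)$. No parameter is left to tune, because the height of $B$ dictates $\Phi''\approx1$.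

\subsection{A ramp, and a filler for the missing energy}\label{sec:filler-idea}

We give up the jump. Let $\mu$ rise continuously from $0$ to $1$ along a long ramp $[0,A]$, with $1\ll A\ll1/\varepsilon$. Then stationary phase is accurate to $o(1)$ in $L^2$ (Proposition~\ref{prop:chirp}), but $|\hat h|\approx m=\mu^{1/2}<1$ on the ramp, and energy of order $A$ is missing. We add a function $P$ supported in $[0,A]$ that restores modulus $1$, and ask what it does to $|g|$.

To the right of $A$, and as long as the decay of $B$ is not felt, $h$ is the quadratic chirp $e(y^2/2)$. If $g=h+e(y^2/2)\omega$, Lemma~\ref{lem:S}(c) gives $\hat g=\hat h+e(\frac18-\frac{x^2}2)S^{1/2}\omega$, and in this range, up to unimodular factors,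
\[
g\approx1+\omega,\qquad\hat g\approx1+S^{1/2}\omega .
\]
The first attempt is $\omega=S^{-1/2}P$. Two requirements arise.

\emph{$\omega$ must live to the right of $A$ and be uniformly small.} Suppose $P$ carries the oscillating factor $\zeta(x)=e(-\Lambda(x+\frac{x^2}2))$ with $\Lambda$ huge. In Lemma~\ref{lem:S}(b) the phase for $\zeta^l$ is stationary when $y=x+2\tau l\Lambda(1+x)$. For $l\ge1$ the interval $[0,A]$ is thus carried far to the right and stretched by a factor of order $\Lambda$, which makes the amplitude of order $\Lambda^{-1/2}$. A negative power of $\zeta$ would be carried to the left, outside the support of $h$. So we need $m+P$ to be unimodular with $P$ containing only positive powers of $\zeta$: an analytic function of $\zeta$ with value $m$ at $0$ and modulus $1$ on the circle. This is the automorphism \eqref{eq:aut}.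

\emph{$\operatorname{Re}\omega$ must be small in $L^2$.} For small $\omega$ we have $|1+\omega|-1=\operatorname{Re}\omega+O(|\omega|^2)$. The quadratic term is harmless, since $\int|\omega|^4\le\sup|\omega|^2\,\|\omega\|^2$: energy spread thinly enough is free. The linear term is not. If $\hat P$ were supported in $(-\infty,0)$, then $\int\omega^2=\int\hat\omega(\xi)\hat\omega(-\xi)\,d\xi=0$ and $\|\operatorname{Re}\omega\|^2=\frac12\|\omega\|^2=\frac12\|P\|^2$, of order $A$. Thinning does not reduce this interference; it has to be canceled.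

\subsection{The chain}

Let $q_n=S^{-(n+1)}P$. We want $\omega$ purely imaginary and $S^{1/2}\omega=P+Q$ with $Q$ almost purely imaginary. By Lemma~\ref{lem:S}(a),
\begin{equation}\label{eq:links}
S^{1/2}\big(S^{-n-1/2}P\big)=S^{-n}P,\qquad S^{1/2}\,\overline{S^{-n-1/2}P}=\overline{S^{-1/2}S^{-n-1/2}P}=\overline{q_n}.
\end{equation}
\emph{One link.} Take $\omega=\tilde p-\overline{\tilde p}$ with $\tilde p=S^{-1/2}P$. Then $\operatorname{Re}\omega=0$, but $S^{1/2}\omega=P-\overline{q_0}$: the interference has moved to the Fourier side with its full norm $\|P\|$.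

\emph{Two links.} To cancel the real part of $-\overline{q_0}$ we want $+q_0$ in $S^{1/2}\omega$, so we add $\eta S^{-3/2}P$ to $\tilde p$. By \eqref{eq:links},
\[
S^{1/2}\omega=P+\eta q_0-\overline{q_0}-\eta\,\overline{q_1},\qquad\operatorname{Re}Q=-\operatorname{Re}\big((1-\eta)q_0+\eta q_1\big).
\]
The choice $\eta=1$ only replaces $q_0$ by $q_1$. The choice $\eta=\frac12$ leaves the average $\frac12(q_0+q_1)$, with squared norm $\int|\hat P(\xi)|^2\,\frac14|1+e(\xi^2)|^2\,d\xi$. The mean of $\frac14|1+e(v)|^2$ over a period is $\frac12$; if $|\hat P|^2$ is spread evenly over many periods of $e(\xi^2)$, the squared error is halved. With $J$ links and linearly decreasing weights it is divided by $J$.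

\begin{lemma}\label{lem:chain}
Let $P\in L^2(\mathbb R)$, let $J\ge1$ be an integer, $\eta_n=1-\frac nJ$, $q_n=S^{-(n+1)}P$, and
\[
\tilde p=\sum_{n=0}^{J-1}\eta_nS^{-n-1/2}P,\qquad\omega=\tilde p-\overline{\tilde p},\qquad Q=\sum_{n=0}^{J-1}\big(\eta_{n+1}q_n-\eta_n\overline{q_n}\big).
\]
Then $\omega$ is purely imaginary, $S^{1/2}\omega=P+Q$, and with $d_J(v)=\frac1J\sum_{n=0}^{J-1}e(nv)$,
\[
\|\operatorname{Re}Q\|^2\le\int|\hat P(\xi)|^2|d_J(\xi^2)|^2\,d\xi .
\]
\end{lemma}

\begin{proof}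
By \eqref{eq:links} and $\eta_0=1$, $\eta_J=0$, we have $S^{1/2}\tilde p=P+\sum_{n=1}^{J-1}\eta_nq_{n-1}=P+\sum_{n=0}^{J-1}\eta_{n+1}q_n$ and $S^{1/2}\overline{\tilde p}=\sum_{n=0}^{J-1}\eta_n\overline{q_n}$. Next $\operatorname{Re}Q=\sum(\eta_{n+1}-\eta_n)\operatorname{Re}q_n=-\operatorname{Re}\frac1J\sum_{n<J}q_n$, and the transform of $\frac1J\sum_{n<J}q_n$ is $e(\xi^2)d_J(\xi^2)\hat P(\xi)$.
\end{proof}

\subsection{Parameters}

From now on $\varepsilon\le10^{-205}$ and
\[
A=\varepsilon^{-1/205}\ge10,\quad L=\lceil A^3\rceil,\quad J=\lceil A^{10}\rceil,\quad\Lambda=A^{50},\quad Y=8JL\Lambda A\le32A^{64}.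
\]
Here $A$ is the length of the ramp, $L$ the number of terms kept in \eqref{eq:aut}, $J$ the length of the chain, $\Lambda$ the speed of $\zeta$, and $[A,Y]$ the window that holds the chain. Each is a power of $A$ large enough to beat the earlier ones, and $A$ is a power of $1/\varepsilon$ small enough that $h$ is a quadratic chirp on the whole window:
\begin{equation}\label{eq:small}
\varepsilon A\le\varepsilon Y\le\tfrac14,\qquad\varepsilon Y^3\le CA^{192-205}=CA^{-13}.
\end{equation}
The target bound $\varepsilon^{1/615}$ equals $A^{-1/3}$.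

\section{The chirp with a ramp}\label{sec:chirp}

Define $\alpha$ by $\frac1\alpha=\frac1\varepsilon-\frac{2A}3$. By \eqref{eq:small}, $\alpha=\varepsilon/(1-\frac23\varepsilon A)$ satisfies $\varepsilon\le\alpha\le\varepsilon+A\varepsilon^2\le2\varepsilon$. Let
\[
\mu(x)=0\ \ (x<0),\qquad\mu(x)=1-(1-x/A)^2\ \ (0\le x\le A),\qquad\mu(x)=e^{-\alpha(x-A)}\ \ (x\ge A).
\]
The rate $\alpha$ is chosen so that $\int\mu=\frac{2A}3+\frac1\alpha=\frac1\varepsilon$. On $[0,A]$, $\mu$ is increasing and concave, and $x/A\le\mu(x)\le2x/A$. The derivative $\mu'$ is continuous on $(0,\infty)$ except for a jump from $0$ to $-\alpha$ at $A$; we set $\mu'(A)=-\alpha$.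

Let $y_0=\frac A3$, $y_\infty=y_0+\frac1\varepsilon$, $I=[y_0,y_\infty]$. The function $y(x)=y_0+\int_0^x\mu$ maps $[0,\infty)$ increasingly onto $[y_0,y_\infty)$, and $y(A)=A$. Let $\kappa$ be its inverse; $\kappa'=1/\mu(\kappa)$ is continuous on $(y_0,y_\infty)$. For $y\ge A$, solving $y=A+\alpha^{-1}(1-e^{-\alpha(\kappa-A)})$ gives
\begin{equation}\label{eq:kappa}
\kappa(y)=A-\alpha^{-1}\log\big(1-\alpha(y-A)\big),
\end{equation}
so $\kappa$ is integrable on $I$. Put $\Phi(y)=\frac{A^2}2+\int_A^y\kappa$ and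
\[
h=e(\Phi)\mathbf 1_{[y_0,y_\infty)},\qquad\varphi(x)=\Phi(y(x))-xy(x),\qquad H(x)=e(\tfrac18)\mu(x)^{1/2}e(\varphi(x))
\]
for $x\ge0$, with $H=0$ on $(-\infty,0)$. Thus $H$ is the stationary phase prediction for $\hat h$. Since $\Phi'(y(x))=x$, we have $\varphi'=-y$. The values $y_0$ and $\Phi(A)$ make $\Phi$ agree with $y^2/2$ to first order at $y=A$.

\subsection{Stationary phase}

The frequency range has length about $\varepsilon^{-1}\log\frac1\varepsilon$, so we need a pointwise error whose square is integrable over that range with a small integral. We get it by a change of variable that makes the phase exactly quadratic.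

\begin{lemma}\label{lem:sp}
Let $x>0$, $x\ne A$, and let $0<w_0<x$ be such that $\mu\ge\frac14\mu(x)$ on $[x-w_0,x+w_0]$. Let $K$ be the supremum of $|\mu'|$ and $W$ the variation of $\mu'$ on this interval. Then
\[
|\hat h(x)-H(x)|\le\frac{16}{w_0}+\frac{4W}{\mu(x)}+\frac{48\,w_0K^2}{\mu(x)^2}.
\]
\end{lemma}

\begin{proof}
In $\hat h(x)=\int_{y_0}^{y_\infty}e(\Phi(y)-xy)\,dy$ put $y=y(x+w)$, $-x<w<\infty$, so $dy=\mu(x+w)\,dw$. The function $\Phi(y)-xy-\varphi(x)$ vanishes at $w=0$ and has $w$-derivative $w\mu(x+w)$, so it equals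
\[
\int_0^ws\mu(x+s)\,ds=\tfrac12w^2\bar\mu(w),\qquad\bar\mu(w)=2\int_0^1t\,\mu(x+tw)\,dt .
\]
Here $\bar\mu$ is a weighted mean of $\mu$ between $x$ and $x+w$; it is continuous and positive, and $\bar\mu(0)=\mu(x)$. Let $z=w\bar\mu(w)^{1/2}$. Differentiating $z^2/2$ gives $dz/dw=\mu(x+w)\bar\mu^{-1/2}$ for $w\ne0$, and this holds at $w=0$ by continuity. So $z$ is an increasing $C^1$ function of $w$, with finite nonzero limits $z_-<0<z_+$ at the ends, $dy=\bar\mu^{1/2}dz$, and
\[
\hat h(x)=e(\varphi(x))\int_{z_-}^{z_+}\bar\mu^{1/2}e(z^2/2)\,dz .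
\]
Split the amplitude as $\bar\mu^{1/2}=\mu(x)^{1/2}+z\chi$, where for $w\ne0$
\[
\chi=\frac1w-\frac{\mu(x)^{1/2}}z=\frac{1-\sigma(w)}w,\qquad\sigma=\big(\mu(x)/\bar\mu\big)^{1/2}.
\]
We show below that $\chi$ extends continuously to $w=0$ and has bounded variation. The constant part contributes the Fresnel integral minus its tails; in the other part $z\,e(z^2/2)\,dz=\frac1{2\pi i}\,d\,e(z^2/2)$, and we integrate by parts. Therefore
\begin{equation}\label{eq:sp}
|\hat h(x)-H(x)|\le\frac{\mu(x)^{1/2}}{|z_-|}+\frac{\mu(x)^{1/2}}{z_+}+|\chi(z_-)|+|\chi(z_+)|+\operatorname{Var}(\chi).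
\end{equation}

\emph{The range $|w|\ge w_0$.} On each side, $1/|w|$ and $\mu(x)^{1/2}/|z|$ decrease as $|w|$ grows. At $w=\pm w_0$ they equal $1/w_0$ and $\sigma(\pm w_0)/w_0\le2/w_0$, because $\bar\mu\ge\frac14\mu(x)$ on $[-w_0,w_0]$. So the first two terms in \eqref{eq:sp} are at most $2/w_0$ each, the next two at most $3/w_0$ each, and the variation of $\chi$ on each side is at most $3/w_0$: in total $16/w_0$.

\emph{The range $|w|\le w_0$.} Let $\beta(w)=2\int_0^1t^2\mu'(x+tw)\,dt$. Since $\mu$ is continuous and piecewise $C^1$, Fubini's theorem gives $\bar\mu(w)=\mu(x)+\int_0^w\beta$. We have $|\beta|\le K$ and, by the averaging bound, $\operatorname{Var}(\beta)\le W$. Also $\beta$ is continuous: for $w\ne0$ because $\beta(w)=2w^{-3}\int_0^ws^2\mu'(x+s)\,ds$, and at $w=0$ because $\mu'$ is continuous at $x\ne A$. Hence $\sigma=1+\int_0^w\gamma$ with $\gamma=-\frac12\mu(x)^{1/2}\bar\mu^{-3/2}\beta$ continuous, and $\chi(w)=-\int_0^1\gamma(tw)\,dt$. This is continuous at $0$,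 and $\operatorname{Var}(\chi)\le\operatorname{Var}(\gamma)$ on $[-w_0,w_0]$. From $\bar\mu\ge\frac14\mu(x)$ we get $\bar\mu^{-3/2}\le8\mu(x)^{-3/2}$ and
\[
\operatorname{Var}(\bar\mu^{-3/2})\le\int_{-w_0}^{w_0}\tfrac32\bar\mu^{-5/2}|\beta|\,dw\le2w_0\cdot\tfrac32\cdot32\,\mu(x)^{-5/2}K=96\,w_0K\mu(x)^{-5/2}.
\]
By the product bound, $\operatorname{Var}(\gamma)\le\frac12\mu(x)^{1/2}\big(8\mu(x)^{-3/2}W+96\,w_0K^2\mu(x)^{-5/2}\big)$, which gives the last two terms of the lemma.
\end{proof}

\begin{proposition}\label{prop:chirp}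
$\|\hat h-H\|^2\le C\big(A^{-1/3}+\varepsilon\log\frac1\varepsilon\big)$.
\end{proposition}

\begin{proof}
Let $x_*=A^{1/3}$ and $X=\frac2\varepsilon\log\frac1\varepsilon$. The phase $\Phi(y)-xy$ has increasing derivative $\kappa(y)-x$.

\emph{$x<-x_*$.} Here $\kappa-x\ge|x|$, so $|\hat h(x)|\le1/|x|$ by Lemma~\ref{lem:vdc}(a), and $H=0$. The contribution is at most $1/x_*=A^{-1/3}$.

\emph{$|x|\le x_*$.} This is where the ramp pays: both $\hat h$ and $H$ are small. Where $\kappa\le2x_*\le A$ we have $\kappa'\ge1/\mu(2x_*)\ge A/(4x_*)$, and Lemma~\ref{lem:vdc}(b) bounds this part of $\hat h(x)$ by $4(4x_*/A)^{1/2}=8A^{-1/3}$. Where $\kappa\ge2x_*$ we have $\kappa-x\ge x_*$, and Lemma~\ref{lem:vdc}(a) gives the bound $A^{-1/3}$. Also $\int_0^{x_*}\mu\le x_*^2/A$. The contribution is at most $C(x_*A^{-2/3}+x_*^2/A)=CA^{-1/3}$.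

\emph{$x_*\le x\le2A$, $x\ne A$.} Apply Lemma~\ref{lem:sp} with $w_0=x/2$; the interval is $[\frac x2,\frac{3x}2]\subset[0,3A]$, and $\mu\ge e^{-2\alpha A}\ge e^{-1}\ge\frac14$ on $[A,3A]$. Let $t$ be in the interval. If $t\ge A$, then $\mu(t)\ge\frac14\ge\frac14\mu(x)$. If $t\le A$ and $x\le A$, then $\mu(t)\ge\mu(\frac x2)\ge\frac12\mu(x)$ by concavity and $\mu(0)=0$. If $t\le A<x$, then $\mu(t)\ge\mu(\frac A2)=\frac34$. So the hypothesis holds. Next, $\mu(x)\ge x/(8A)$, and $K\le\max(2/A,\alpha)=2/A$. On $[0,A)$, $\mu'$ has slope $-2/A^2$; the jump at $A$ and the monotone part beyond $A$ contribute at most $\alpha$ each, and only if $x\ge2A/3$. Hence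
\[
\frac W{\mu(x)}\le\frac{2x}{A^2}\cdot\frac{8A}x+2\alpha\cdot12=\frac{16}A+24\alpha,\qquad\frac{w_0K^2}{\mu(x)^2}\le\frac x2\cdot\frac4{A^2}\cdot\frac{64A^2}{x^2}=\frac{128}x .
\]
As $1/A\le2/x$, we obtain $|\hat h(x)-H(x)|\le C(\frac1x+\varepsilon)$.

\emph{$2A<x\le2X$.} Take $w_0=\min(x-A,1/\alpha)$. On $[x-w_0,x+w_0]\subset[A,\infty)$ we have $e^{-1}\mu(x)\le\mu\le e\mu(x)$, and $\mu'=-\alpha\mu$ is monotone, so $K,W\le e\alpha\mu(x)$. With $1/w_0\le\frac2x+\alpha$ and $w_0\le1/\alpha$ we get again $|\hat h(x)-H(x)|\le C(\frac1x+\varepsilon)$. This range and the previous one contribute at most $C(1/x_*+\varepsilon^2X)$.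

\emph{$x>2X$.} The error $\varepsilon$ is not square integrable at infinity, so we argue by energy. Split $h$ at $y(X)$. For the part $y\le y(X)$ we have $\kappa-x\le-(x-X)$, so its transform is at most $1/(x-X)$, with squared norm on $(2X,\infty)$ at most $1/X\le\varepsilon$. The other part has squared norm $y_\infty-y(X)=\int_X^\infty\mu=\alpha^{-1}e^{\alpha A}e^{-\alpha X}\le2\varepsilon$, since $\alpha\ge\varepsilon$ gives $e^{-\alpha X}\le\varepsilon^2$. Likewise $\int_{2X}^\infty|H|^2\le2\varepsilon$. The contribution is at most $C\varepsilon$.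
\end{proof}

\subsection{Two comparisons}

After filling, the modulus of $\hat g$ should be
\[
B_1(x)=0\ \ (x<0),\qquad B_1(x)=1\ \ (0\le x\le A),\qquad B_1(x)=\mu(x)^{1/2}\ \ (x>A).
\]

\begin{lemma}\label{lem:env}
$\|B_1-B\|^2\le11A^2\varepsilon$.
\end{lemma}

\begin{proof}
Both $\nu$ and $\alpha$ lie in $[\varepsilon,\varepsilon+A\varepsilon^2]$. For $x>A$ the exponents $\frac12\alpha(x-A)$ and $\frac12\nu x$ differ by at most $\frac12(A\varepsilon^2x+2A\varepsilon)$, and both functions are at most $e^{-\varepsilon(x-A)/2}\le2e^{-\varepsilon x/2}$. By $|e^{-a}-e^{-b}|\le|a-b|e^{-\min(a,b)}$ we get $|B_1-B|\le A\varepsilon(2+\varepsilon x)e^{-\varepsilon x/2}$, whose square has integral at most $A^2\varepsilon\int_0^\infty(2+s)^2e^{-s}ds=10A^2\varepsilon$. On $[0,A]$, $0\le1-B\le\nu A/2\le A\varepsilon$, which contributes $A^3\varepsilon^2\le A^2\varepsilon$.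
\end{proof}

Let $\vartheta(x)=\varphi(x)+\frac{x^2}2$ for $x\ge0$, so that
\begin{equation}\label{eq:Htheta}
H(x)=e(\tfrac18-\tfrac{x^2}2)\,\mu(x)^{1/2}e(\vartheta(x)).
\end{equation}

\begin{lemma}\label{lem:quad}
On $[0,A]$, $|\vartheta'|\le A/3$. On $[A,Y]\subset[y_0,y_\infty)$,
\[
0\le\Phi(y)-\tfrac{y^2}2\le\varepsilon Y^3,\qquad0\le\vartheta(x)\le\varepsilon Y^3,\qquad\mu(x)\ge\tfrac14 .
\]
\end{lemma}

\begin{proof}
We have $\vartheta(A)=\frac{A^2}2-A^2+\frac{A^2}2=0$, $\vartheta'=x-y(x)$ and $\vartheta''=1-\mu\ge0$. So $\vartheta'$ increases from $-A/3$ at $0$ to $0$ at $A$. For $x\ge A$, $0\le\vartheta''\le\alpha x$, and two integrations from $A$ give $0\le\vartheta(x)\le\alpha x^3/6$. For $A\le y\le Y$ we have $s=\alpha(y-A)\le2\varepsilon Y\le\frac12$, so \eqref{eq:kappa} and \eqref{eq:log} give $0\le\kappa(y)-y\le s^2/\alpha\le\alpha y^2$; integrating from $A$, $0\le\Phi(y)-\frac{y^2}2\le\alpha Y^3/3$. Use $\alpha\le2\varepsilon$. Finally $\mu\ge e^{-\alpha Y}\ge e^{-1/2}$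 on $[A,Y]$, and $Y<1/\varepsilon<y_\infty$.
\end{proof}

\section{The filler and the size of the chain}\label{sec:filler}

On $[0,A]$ let $m=\mu^{1/2}$ and $\zeta(x)=e(-\Lambda(x+\frac{x^2}2))$. For $l\ge1$ let $c_l=e(\vartheta)(1-m^2)(-m)^{l-1}$ on $[0,A]$ and $c_l=0$ elsewhere, and put
\[
P=\sum_{l=1}^Lc_l\zeta^l,\qquad V=\sum_{l=1}^L\operatorname{Var}_{\mathbb R}(c_l).
\]
The series \eqref{eq:aut} is truncated because $\zeta^l$ travels a distance proportional to $l$ and the chain must fit into a bounded window. The factor $e(\vartheta)$ matches the phase of $H$ in \eqref{eq:Htheta}.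

\begin{lemma}\label{lem:filler}
\begin{itemize}
\item[(a)] $\big||H+e(\frac18-\frac{x^2}2)P|-1\big|\le2m^L$ on $[0,A)$, and $\int_0^A4m^{2L}\,dx\le4A^{-1/2}$.
\item[(b)] $\|P\|\le4A^{1/2}$.
\item[(c)] $V\le10A^2(1+\log L)$, so $V^2\le CA^5$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:Htheta}, $|H+e(\frac18-\frac{x^2}2)P|$ is the modulus of the series \eqref{eq:aut} truncated at $l=L$. The full series has modulus $1$ and the tail is at most $(1-m^2)m^L/(1-m)\le2m^L$. With $v=1-x/A$,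
\[
\int_0^Am^{2L}dx=A\int_0^1(1-v^2)^Ldv\le A\int_0^\infty e^{-Lv^2}dv\le AL^{-1/2}\le A^{-1/2}.
\]
This is (a). Also $|P|\le1+m+2m^L\le4$, which gives (b). For (c), the function $m\mapsto(1-m^2)m^{l-1}$ on $[0,1]$ first increases, then decreases (its derivative has the sign of $(l-1)-(l+1)m^2$), and it is at most $2/l$ because $l(1-m)m^{l-1}\le(1-m)(1+m+\dots+m^{l-1})\le1$. As $m$ is monotone in $x$, the function $(1-m^2)m^{l-1}\mathbf 1_{[0,A]}$ has variation at most $4/l$ on $\mathbb R$, jumps included. By Lemma~\ref{lem:quad}, $e(\vartheta)$ has variation at most $2\pi A\cdot A/3\le3A^2$ on $[0,A]$. So $\operatorname{Var}_{\mathbb R}(c_l)\le\frac4l+\frac2l\cdot3A^2\le10A^2/l$.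
\end{proof}

The next lemma makes precise that each link is thin and lies in the window.

\begin{lemma}\label{lem:disp}
For $\frac12\le\tau\le J$,
\[
|S^{-\tau}P|\le4V\Lambda^{-1/2}\ \text{ a.e.},\qquad\int_{\mathbb R\setminus[A,Y]}|S^{-\tau}P|^2\,dy\le CJV^2/\Lambda .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:S}(b) and $(2\tau)^{-1/2}\le1$, $|S^{-\tau}P(y)|\le\sum_{l\le L}|\int_0^Ac_l\,e(\psi_l)\,dx|$, where
\[
\psi_l'(x)=\frac{y-x}{2\tau}-l\Lambda(1+x),\qquad\psi_l''(x)=-\frac1{2\tau}-l\Lambda\le-\Lambda .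
\]
Lemma~\ref{lem:vdc}(b),(c) give the uniform bound. Since $\psi_l'$ is monotone, Lemma~\ref{lem:vdc}(a),(c) give $|S^{-\tau}P(y)|\le V/\lambda$ whenever $|\psi_l'|\ge\lambda$ on $[0,A]$ for all $l\le L$.

For $0\le y\le A$, $\psi_l'\le A-\Lambda\le-\Lambda/2$; this range contributes at most $4AV^2/\Lambda^2$. For $y<0$, $\psi_l'\le-\frac{|y|}{2J}-\Lambda$; this range contributes at most $V^2\int_0^\infty(\Lambda+\frac t{2J})^{-2}dt=2JV^2/\Lambda$. In both cases $l\ge1$ is what keeps the phase from being stationary. For $y\ge Y$, using $l\Lambda(1+x)\le2L\Lambda A=\frac Y{4J}$ and $y\ge4A$,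
\[
\psi_l'\ge\frac{y-A}{2J}-\frac y{4J}=\frac y{4J}-\frac A{2J}\ge\frac y{8J};
\]
this range contributes at most $64J^2V^2/Y=8JV^2/(L\Lambda A)$.
\end{proof}

\begin{proposition}\label{prop:size}
Let $\omega$ and $Q$ be given by Lemma~\ref{lem:chain} for this $P$ and $J$, and let $u$ be $\omega$ or $Q$. Then
\[
\int|u|^4\le CA^{-4},\quad\int_{\mathbb R\setminus[A,Y]}|u|^2\le CA^{-15},\quad(\varepsilon Y^3)^2\|u\|^2\le CA^{-5},\quad\|\operatorname{Re}Q\|^2\le CA^{-1}.
\]
\end{proposition}

\begin{proof}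
Each $u$ is a sum of $2J$ terms $S^{-\tau}P$ or $\overline{S^{-\tau}P}$ with $\frac12\le\tau\le J$ and weights of modulus at most $1$. By Lemmas~\ref{lem:filler} and \ref{lem:disp} and the triangle inequality, $|u|\le8JV\Lambda^{-1/2}$ a.e., $\|u\|\le8JA^{1/2}$, and $\int_{\mathbb R\setminus[A,Y]}|u|^2\le CJ^3V^2/\Lambda\le CA^{30+5-50}$. Hence $\int|u|^4\le CJ^4V^2A/\Lambda\le CA^{40+5+1-50}$, and by \eqref{eq:small} $(\varepsilon Y^3)^2\|u\|^2\le CA^{-26+21}$.

For $\operatorname{Re}Q$ we use Lemma~\ref{lem:chain} and must show that $|\hat P|^2$ does not concentrate near the peaks of $d_J(\xi^2)$. The $l$th term of $\hat P(\xi)$ has phase $-l\Lambda(x+\frac{x^2}2)-\xi x$ with second derivative $-l\Lambda$, so $|\hat P(\xi)|\le4V\Lambda^{-1/2}$ for all $\xi$ by Lemma~\ref{lem:vdc}(b),(c). Let $\xi_0=4L\Lambda A$. For $|\xi|\ge\xi_0$ the phase derivative is monotone with modulus at least $|\xi|-2L\Lambda A\ge|\xi|/2$, so $|\hat P(\xi)|\le2V/|\xi|$. Now $|d_J|\le1$, and $\int_j^{j+1}|d_J|^2=\frac1J$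 by orthogonality. Substituting $v=\xi^2$,
\[
\int_{|\xi|\le\xi_0}|d_J(\xi^2)|^2d\xi=\int_0^{\xi_0^2}|d_J(v)|^2\frac{dv}{\sqrt v}\le2+\frac1J\sum_{1\le j\le\xi_0^2}j^{-1/2}\le2+\frac{2\xi_0}J .
\]
Therefore
\[
\|\operatorname{Re}Q\|^2\le\frac{16V^2}\Lambda\Big(2+\frac{8L\Lambda A}J\Big)+\frac{8V^2}{\xi_0}\le CV^2\Big(\frac1\Lambda+\frac{LA}J\Big)\le CA^{5+4-10}.
\]
In the main term $\Lambda$ cancels, so $J$ can be fixed before $\Lambda$, while the bound for $\int|u|^4$ needs $\Lambda$ large compared with $J^4$; the choices are thus compatible.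
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:end}

Let
\[
g=h\,\big(1+\omega\mathbf 1_{[A,Y]}\big),
\]
which is supported in $I=[y_0,y_\infty]$, an interval of length $1/\varepsilon$ containing $[A,Y]$.

\emph{The modulus of $g$.} Since $|h|=1$ a.e.\ on $I$ and $\omega$ is purely imaginary, $0\le|g|-1\le\sqrt{1+|\omega|^2}-1\le\frac12|\omega|^2$ a.e.\ on $I$. By Proposition~\ref{prop:size}, $\int_I(|g|-1)^2\le\frac14\int|\omega|^4\le CA^{-4}$.

\emph{The transform of $g$.} Write $h\omega\mathbf 1_{[A,Y]}=e(y^2/2)\omega+\mathcal R$, where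
\[
\mathcal R=\big(e(\Phi)-e(y^2/2)\big)\omega\mathbf 1_{[A,Y]}-e(y^2/2)\omega\mathbf 1_{\mathbb R\setminus[A,Y]} .
\]
By $|e(a)-e(b)|\le2\pi|a-b|$, Lemma~\ref{lem:quad} and Proposition~\ref{prop:size}, $\|\mathcal R\|^2\le(2\pi\varepsilon Y^3)^2\|\omega\|^2+\int_{\mathbb R\setminus[A,Y]}|\omega|^2\le CA^{-5}$. Lemmas~\ref{lem:S}(c) and \ref{lem:chain} give
\[
\hat g=(\hat h-H)+\hat{\mathcal R}+T,\qquad T(x)=H(x)+e(\tfrac18-\tfrac{x^2}2)\big(P(x)+Q(x)\big).
\]
We compare $|T|$ with $B_1$.
\begin{itemize}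
\item For $x<0$ and for $x>Y$: $P=0$ and $|H|=B_1$, so $||T|-B_1|\le|Q|$.
\item For $0\le x<A$: $||T|-1|\le2m^L+|Q|$ by Lemma~\ref{lem:filler}(a).
\item For $A<x\le Y$: here $Q$ has large norm and only its near-orthogonality to $H$ helps. We have $P=0$ and, by \eqref{eq:Htheta}, $|T|=|a+Q|$ with $a=\mu^{1/2}e(\vartheta)$ and $\frac12\le|a|=B_1$. Thus
\[
\big||T|-B_1\big|=\frac{|2\operatorname{Re}(\bar aQ)+|Q|^2|}{|a+Q|+|a|}\le2|\operatorname{Re}(e(-\vartheta)Q)|+2|Q|^2\le2|\operatorname{Re}Q|+4\pi\varepsilon Y^3|Q|+2|Q|^2,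
\]
where Lemma~\ref{lem:quad} supplied both $|a|\ge\frac12$ and $|e(-\vartheta)-1|\le2\pi\varepsilon Y^3$.
\end{itemize}
By Lemma~\ref{lem:filler}(a) and Proposition~\ref{prop:size},
\[
\||T|-B_1\|^2\le C\big(A^{-15}+A^{-1/2}+A^{-1}+A^{-5}+A^{-4}\big)\le CA^{-1/2}.
\]
Together with Proposition~\ref{prop:chirp} and Lemma~\ref{lem:env},
\begin{align*}
\||\hat g|-B\|^2&\le4\big(\|\hat h-H\|^2+\|\mathcal R\|^2+\||T|-B_1\|^2+\|B_1-B\|^2\big)\\
&\le C\big(A^{-1/3}+\varepsilon\log\tfrac1\varepsilon+A^{-5}+A^{-1/2}+A^2\varepsilon\big)\le CA^{-1/3},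
\end{align*}
because $\varepsilon=A^{-205}$. Since $A^{-1/3}=\varepsilon^{1/615}$, Proposition~\ref{prop:main} is proved, and with it Theorems~\ref{thm:D}, \ref{thm:one} and \ref{thm:p}. \qed

\begin{thebibliography}{9}

\bibitem{KP}
Ilgiz R Kayumov and Saminathan Ponnusamy, \emph{On a powered Bohr inequality}, arXiv:1809.00157 (2018).

\bibitem{T}
Titchmarsh, \emph{The Theory of the Riemann Zeta-Function}.

\end{thebibliography}
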